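\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Open cores of strongly dependent expansions\\ of the field of $p$-adic numbers}


\begin{abstract}
Let $\mathcal Q$ be a strongly dependent (or strong) expansion of the field $\mathbb Q_p$. We show that every subset of $\mathbb Q_p$ definable in the open core of $\mathcal Q$ is the union of an open set and a finite set. This answers a question of Walsberg. The proof has two independent parts. First, an infinite closed definable set with empty interior allows points of $\mathbb Q_p$ to encode arbitrarily many independent pieces of information, which strong dependence forbids. Secondly, for an arbitrary expansion of $\mathbb Q_p$, finiteness of all closed definable subsets of $\mathbb Q_p$ with empty interior implies tameness of the whole open core. The corresponding statement is false for every proper finite extension of $\mathbb Q_p$.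
\end{abstract}

\section{The question and the answer}

Fix a prime $p$ and give $\mathbb Q_p^n$ the product topology. Throughout, $\mathcal Q$ is a first-order structure with domain $\mathbb Q_p$ that expands the field $(\mathbb Q_p,+,\times)$. ``Definable'' without further qualification means $\mathcal Q$-definable with parameters.

The \emph{open core} $\mathcal Q^\circ$ of $\mathcal Q$ is the structure on $\mathbb Q_p$ whose primitive relations are the closures in $\mathbb Q_p^n$ of all definable subsets of $\mathbb Q_p^n$, for all $n\ge1$. Since the valuation is definable in the field $\mathbb Q_p$ (Section~\ref{sec:prelim}), closures of definable sets are definable, so the primitive relations of $\mathcal Q^\circ$ are exactly the closed definable sets. Only closed sets are put into $\mathcal Q^\circ$ directly; a definable set that is dense with dense complement, say, has the whole space as its closure and need not itself be definable in $\mathcal Q^\circ$.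

Strong dependence is a bound on how much independent information a single element can carry.

\begin{definition}
A structure is \emph{strongly dependent} if its theory has no \emph{ict-pattern} of depth $\omega$. That is, there are no formulas $\varphi_i(x,y_i)$ $(i<\omega)$ and parameters $(a_{i,j})_{i,j<\omega}$ in a model such that for every $\eta:\omega\to\omega$ the set
\[
\{\varphi_i(x,a_{i,\eta(i)}):i<\omega\}\cup\{\neg\varphi_i(x,a_{i,j}):i<\omega,\ j\ne\eta(i)\}
\]
is consistent. A theory (or a model of it) is \emph{strong} if it has no \emph{inp-pattern} of depth $\omega$. That is, there are no formulas $\varphi_i(x,y_i)$, parameters $(a_{i,j})_{i,j<\omega}$ in a model and numbers $k_i<\omega$ such that each row $\{\varphi_i(x,a_{i,j}):j<\omega\}$ is $k_i$-inconsistent (any $k_i$ of its members are jointly inconsistent) while $\{\varphi_i(x,a_{i,\eta(i)}):i<\omega\}$ is consistent for every $\eta:\omega\to\omega$.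
\end{definition}

One should think of row $i$ as a question about $x$ with possible answers $j=0,1,2,\dots$; a pattern says that infinitely many questions can be answered independently.

Over the reals it is known that if $\mathcal R$ is a strongly dependent expansion of $(\mathbb R,<,+,\times)$, then $\mathcal R^\circ$ is o-minimal, and an expansion of $(\mathbb R,<)$ is o-minimal if and only if every definable subset of $\mathbb R$ is the union of an open set and a finite set. The last condition makes sense over $\mathbb Q_p$, and Walsberg~\cite{W} asks:
\begin{quote}
\emph{If $\mathcal Q$ is a strongly dependent expansion of $(\mathbb Q_p,+,\times)$, must every $\mathcal Q^\circ$-definable subset of $\mathbb Q_p$ be the union of an open set and a finite set?}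
\end{quote}
The real theorem suggests ``yes''. But no formal transfer is possible. Replace $\mathbb Q_p$ by a proper finite extension $L$: the structure $(L,+,\times,\mathbb Q_p)$ is strongly dependent, and $\mathbb Q_p$ is an infinite closed subset of $L$ with empty interior (Section~\ref{sec:sharp}). A proof must therefore use something that distinguishes $\mathbb Q_p$ from $L$. Here it will be that the group $\mathbb Z/p^2$ is cyclic, so that a subgroup containing an element not divisible by $p$ is the whole group.

A set with empty interior that is the union of an open set and a finite set is finite. So a positive answer requires at least that infinite closed definable subsets of $\mathbb Q_p$ have nonempty interior, and this is our first theorem. The second says that nothing more is required.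

\begin{theorem}\label{thm:A}
Let $\mathcal Q$ be an expansion of $(\mathbb Q_p,+,\times)$ that is strongly dependent or strong. Then every closed definable subset of\/ $\mathbb Q_p$ with empty interior is finite.
\end{theorem}

For nonempty $A\subseteq\mathbb Q_p^n$ let $\dim A$ be the largest $d$ such that the image of $A$ under some coordinate projection $\mathbb Q_p^n\to\mathbb Q_p^d$ has nonempty interior; put $\dim\emptyset=-\infty$. A set is \emph{nowhere dense} if its closure has empty interior.

\begin{theorem}\label{thm:B}
For an arbitrary expansion $\mathcal Q$ of $(\mathbb Q_p,+,\times)$ the following are equivalent: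
\begin{itemize}
\item[(N)] every closed definable subset of\/ $\mathbb Q_p$ with empty interior is finite;
\item[(T)] every $\mathcal Q^\circ$-definable subset of\/ $\mathbb Q_p$ is the union of an open set and a finite set.
\end{itemize}
If they hold, then:
\begin{itemize}
\item[(i)] a subset of\/ $\mathbb Q_p^n$ is $\mathcal Q^\circ$-definable if and only if it is a finite Boolean combination of closed $\mathcal Q$-definable sets;
\item[(ii)] $\dim(\overline A\setminus A)<\dim A$ for every nonempty $\mathcal Q^\circ$-definable set $A$;
\item[(iii)] every $\mathcal Q^\circ$-definable function $f:O\to\mathbb Q_p^m$, with $O\subseteq\mathbb Q_p^n$ open, is continuous off a nowhere dense set.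
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
The answer to the question is yes: if $\mathcal Q$ is a strongly dependent, or a strong, expansion of $(\mathbb Q_p,+,\times)$, then every $\mathcal Q^\circ$-definable subset of\/ $\mathbb Q_p$ is the union of an open set and a finite set. Moreover (i)--(iii) hold.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:A} gives (N), and Theorem~\ref{thm:B} turns (N) into (T) and (i)--(iii).
\end{proof}

Theorem~\ref{thm:A} is proved in Sections~\ref{sec:isolated} and~\ref{sec:perfect}. Given an infinite closed definable set $K$ with empty interior, we manufacture from $K$ a sequence of definable quantities attached to a point $x$ that can be prescribed independently. To prepare for this, Section~\ref{sec:examples} does it by hand for two sets $K$, one with infinitely many isolated points and one without any. In both the $i$-th quantity is the position of the $i$-th nonzero digit of $x$. The general argument finds a substitute for ``nonzero digit''. Theorem~\ref{thm:B} is proved in Sections~\ref{sec:sigma}--\ref{sec:end}.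

\section{Definability and patterns}\label{sec:prelim}

Let $v$ be the valuation on $\mathbb Q_p$ and $|x|=p^{-v(x)}$; on $\mathbb Q_p^n$ we use the maximum norm. For $r\in\mathbb Z$ we write $B(a,r)=a+p^r\mathbb Z_p$, the ball of \emph{level} $r$ around $a\in\mathbb Q_p$; larger levels mean smaller balls. A ball in $\mathbb Q_p^n$ is a product of $n$ balls of the same level in $\mathbb Q_p$. Balls are compact and open, and two balls in $\mathbb Q_p^n$ that meet are nested. We write $x\equiv y\pmod{p^r}$ for $v(x-y)\ge r$. A set \emph{has interior} if its interior is nonempty. The space $\mathbb Q_p^0$ is one point, and we count it as a ball.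

\paragraph{The valuation is definable.} We have $\mathbb Z_p=\{x:\exists y\ y^2=1+p^3x^4\}$. Indeed, if $x\in\mathbb Z_p$, then $1+p^3x^4$ is a square by Hensel's lemma (every element of $1+p\mathbb Z_p$ is a square if $p$ is odd, and every element of $1+8\mathbb Z_2$ if $p=2$). If $v(x)<0$, then $v(1+p^3x^4)=3+4v(x)$ is odd, so $1+p^3x^4$ is not a square. Hence $v(x)\le v(y)$ is a definable relation, balls are definable, and closures and interiors of definable sets are definable. We may also quantify over the value group $\Gamma=v(\mathbb Q_p^\times)=\mathbb Z$, representing $\gamma\in\Gamma$ by any $t$ with $v(t)=\gamma$, and use its order and addition (hence parity).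

\paragraph{Two digits at a time.} The map $\gamma\mapsto p^\gamma$ need not be definable; Example~\ref{ex:discrete} will show that it is not if $\mathcal Q$ is strong. But we need only know $p^\gamma$ modulo $p^{\gamma+2}$. Let
\[
H=\bigcup_{m\in\mathbb Z}p^m(1+p^2\mathbb Z_p).
\]
This is a subgroup of $\mathbb Q_p^\times$ with quotient $(\mathbb Z/p^2)^\times$, of order $N=p(p-1)$. So $H$ contains the group $P$ of $N$-th powers. The group $P$ is definable and contains $p^N$ and, by Hensel's lemma, $1+p^e\mathbb Z_p$ for some $e$, so it has finite index in $\mathbb Q_p^\times$. Therefore $H$, a finite union of cosets of $P$, is definable. If $c\in H$ and $v(c)=\gamma$, then $c\equiv p^\gamma\pmod{p^{\gamma+2}}$. Consequently, \emph{for each fixed integer $a$ the relation $y\equiv x+p^\gamma a\pmod{p^{\gamma+2}}$ is definable in $(x,y,\gamma)$}: it says that $y\equiv x+ca\pmod{p^{\gamma+2}}$ for some $c\in H$ with $v(c)=\gamma$.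

\paragraph{A criterion.} All patterns below come from finite ones.

\begin{lemma}\label{lem:pattern}
Suppose there are formulas $\varphi_i(x,y_i)$, $i=1,2,\dots$, with parameters from $\mathbb Q_p$ and $x$ a single variable, such that for all $n,J\ge1$ there are (tuples of) parameters $b_{i,j}$ in $\mathcal Q$ $(1\le i\le n$, $1\le j\le J)$ with:
\begin{itemize}
\item[$(*)$] for each $i$ the formulas $\varphi_i(x,b_{i,j})$, $1\le j\le J$, are pairwise inconsistent, and for every $\eta:\{1,\dots,n\}\to\{1,\dots,J\}$ some $x\in\mathbb Q_p$ satisfies $\bigwedge_{i\le n}\varphi_i(x,b_{i,\eta(i)})$.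
\end{itemize}
Then $\mathcal Q$ is neither strong nor strongly dependent.
\end{lemma}

\begin{proof}
Adjoin the parameters of $\varphi_i$ to $y_i$, and consider new constants $b_{i,j}$ for all $i,j\ge1$. Condition $(*)$ for given $n$ and $J$ implies the same condition for all smaller values. So the sentences expressing $(*)$ for all $n$ and $J$ are finitely satisfiable in $\mathcal Q$, and an elementary extension contains an infinite array $(b_{i,j})$ with pairwise inconsistent rows such that, for every $\eta$, every finite part of $\{\varphi_i(x,b_{i,\eta(i)}):i\ge1\}$ is consistent; hence the whole set is. This is an inp-pattern of depth $\omega$ with all $k_i=2$. It is also an ict-pattern: a realization of $\{\varphi_i(x,b_{i,\eta(i)}):i\ge1\}$ satisfies $\neg\varphi_i(x,b_{i,j})$ for $j\ne\eta(i)$ because the rows are pairwise inconsistent.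
\end{proof}

\section{Two examples: positions of nonzero digits}\label{sec:examples}

\begin{example}[A discrete set]\label{ex:discrete}
Suppose $D=\{p^m:m\ge0\}$ is definable. Then $K=D\cup\{0\}$ is a closed definable set with empty interior, and every point of it except $0$ is isolated. The balls $B(p^m,m+1)$ are pairwise disjoint; their union $U$ consists of the nonzero $x\in\mathbb Z_p$ whose first nonzero digit is $1$. For $x\in U$ let $d(x)=p^{v(x)}$ be the element of $D$ in whose ball $x$ lies, and let $F(x)=x-d(x)$. Thus $F$ strips off the leading term. If $x=p^{m_1}+\dots+p^{m_n}$ with $m_1<\dots<m_n$, then $d(F^{i-1}(x))=p^{m_i}$ for $1\le i\le n$. Let $\varphi_i(x,y)$ say that $d(F^{i-1}(x))$ is defined and equal to $y$. Given $n$ and $J$, put $b_{i,j}=p^{(i-1)J+j}$. Row $i$ is pairwise inconsistent because $d\circ F^{i-1}$ is a partial function, and $x=\sum_i b_{i,\eta(i)}$ realizes the path $\eta$. By Lemma~\ref{lem:pattern}, $\mathcal Q$ is neither strong nor strongly dependent.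
\end{example}

\begin{example}[A set without isolated points]\label{ex:perfect}
Suppose $K=\{\sum_{i\ge0}a_ip^{2i}:0\le a_i<p\}$ is definable. It is compact, with empty interior and no isolated points. Again we would like to read off the position of the $i$-th nonzero digit of $x\in K$, and the digits must now be recovered from $K$ itself.

Looking one digit ahead is useless. If a ball of level $\gamma\ge0$ meets $K$, then $K$ meets all $p$ of its subballs of level $\gamma+1$ if $\gamma$ is even, and exactly one of them if $\gamma$ is odd. All points of $K$ look alike.

Now look two digits ahead. For $x\in K$ and $\gamma\ge 0$ let $g_\gamma(x)$ be the set of $a\in\mathbb Z/p^2$ such that some $k\in K$ satisfies $k\equiv x+p^\gamma a\pmod{p^{\gamma+2}}$. For odd $\gamma$, $g_\gamma(x)=p\mathbb Z/p^2$ for all $x$. But for $\gamma=2i$,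
\[
g_{2i}(x)=S-a_i,\qquad S=\{0,1,\dots,p-1\}\subseteq\mathbb Z/p^2,
\]
where $a_i$ is the digit of $x$ at $p^{2i}$. The group of translations fixing $S$ has order dividing $|S|=p$ and does not contain $p$, so it is trivial, and the $p$ sets $S-a$, $0\le a<p$, are distinct. Thus ``$a_i\ne0$'' is the definable condition $g_{2i}(x)\ne S$.

Call $2i$ \emph{special} for $x$ if $a_i\ne0$, and let $\varphi_i(x,y)$ say that $x\in K$ and the $i$-th special level of $x$ exists and equals $v(y)$. With $b_{i,j}=p^{2((i-1)J+j)}$, the point $x=\sum_{i\le n}b_{i,\eta(i)}\in K$ realizes $\eta$, and $(*)$ holds once more.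
\end{example}

The second example works because of carrying: $S$ is not a subgroup of $\mathbb Z/p^2$, so translating to another point of $K$ changes the picture. Section~\ref{sec:perfect} shows that every nonempty compact set without isolated points and without interior displays such non-subgroups densely.

\section{Infinitely many isolated points}\label{sec:isolated}

We start the proof of Theorem~\ref{thm:A}. Let $K\subseteq\mathbb Q_p$ be closed, definable and infinite, with empty interior. We shall produce formulas as in Lemma~\ref{lem:pattern}; this shows that $\mathcal Q$ is neither strong nor strongly dependent.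

\paragraph{Reduction to compact $K$.} Pick $c\notin K$. The map $x\mapsto1/(x-c)$ is a homeomorphism $\mathbb Q_p\setminus\{c\}\to\mathbb Q_p\setminus\{0\}$, so it carries $K$ to a closed subset $K_1$ of $\mathbb Q_p\setminus\{0\}$ with empty interior. Since $K$ is closed, $|x-c|$ is bounded below on $K$ by a positive constant, so $K_1$ is bounded. Hence $K_1\cup\{0\}$ is compact, infinite and definable, and it has empty interior because adding one point to $K_1$ cannot create interior. Multiplying by a power of $p$, we may assume that $K\subseteq\mathbb Z_p$ is compact.

Let $\mathrm{iso}(K)$ be the set of isolated points of $K$; it is definable. In this section we assume that \emph{$\mathrm{iso}(K)$ is infinite}, and we imitate Example~\ref{ex:discrete}.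

The set $\mathrm{iso}(K)$ has an accumulation point $e\in K$, and $e\notin\mathrm{iso}(K)$. Let $D=\mathrm{iso}(K)-e$. This is a discrete definable set, $0\notin D$, and $0$ is an accumulation point of $D$. For $d\in D$ let $\rho(d)$ be the least $r\ge0$ with $D\cap B(d,r)=\{d\}$. The balls $B(d,\rho(d))$, $d\in D$, are pairwise disjoint: two that meet are nested, and the larger would contain two elements of $D$. Let $U$ be their union. For $x\in U$ let $d(x)$ be the unique $d\in D$ with $x\in B(d,\rho(d))$, and put $F(x)=x-d(x)$. Let $\varphi_i(x,y)$ say that $F^{i-1}(x)$ is defined and lies in $U$, and that $d(F^{i-1}(x))=y$. For fixed $i$, different values of $y$ give inconsistent formulas.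

Given $n$ and $J$, choose elements $d_{i,j}\in D$ row by row, distinct within each row, such that
\[
v(d_{i,j})\ge\rho(d_{i',j'})\qquad\text{for all }i'<i\text{ and all }j'.
\]
This is possible because infinitely many elements of $D$ lie in any given ball around $0$. Given $\eta$, put $s_i=\sum_{l=i}^n d_{l,\eta(l)}$ and $s_{n+1}=0$. Every summand of $s_{i+1}$ has valuation at least $\rho(d_{i,\eta(i)})$, so $s_i=d_{i,\eta(i)}+s_{i+1}\in B(d_{i,\eta(i)},\rho(d_{i,\eta(i)}))$. Hence $d(s_i)=d_{i,\eta(i)}$ and $F(s_i)=s_{i+1}$ for $1\le i\le n$. So $F^{i-1}(s_1)=s_i\in U$, and $x=s_1$ satisfies $\varphi_i(x,d_{i,\eta(i)})$ for all $i\le n$. Thus $(*)$ holds with $b_{i,j}=d_{i,j}$, and Lemma~\ref{lem:pattern} proves Theorem~\ref{thm:A} in this case.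

\section{No isolated points}\label{sec:perfect}

Now assume that $\mathrm{iso}(K)$ is finite. Then $K\setminus\mathrm{iso}(K)$ is still compact, infinite and definable with empty interior. It has no isolated points: each of its points is an accumulation point of $K$ and has a neighborhood that avoids the finite set $\mathrm{iso}(K)$. Replacing $K$, we assume that \emph{$K\subseteq\mathbb Z_p$ is compact, infinite and definable, has empty interior, and has no isolated points}.

\subsection{Shapes and bad balls}

For $x\in K$ and $\gamma\ge0$ define the \emph{shape} of $K$ at $x$ on level $\gamma$ by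
\[
g_\gamma(x)=\{a\in\mathbb Z/p^2:\ \text{there is }k\in K\text{ with }k\equiv x+p^\gamma a\pmod{p^{\gamma+2}}\}.
\]
By Section~\ref{sec:prelim} the set $\{(x,\gamma):g_\gamma(x)=A\}$ is definable for each of the finitely many $A\subseteq\mathbb Z/p^2$. A ball $\beta$ of level $\gamma\ge0$ meeting $K$ is called \emph{bad} if $g_\gamma$ is not constant on $K\cap\beta$.

\begin{lemma}\label{lem:shapes}
Let $x\in K$ and $\gamma\ge0$.
\begin{itemize}
\item[(1)] $g_\gamma(x)$ contains $0$ and depends only on $x$ modulo $p^{\gamma+2}$.
\item[(2)] If $y\in K$ and $y\equiv x+p^\gamma b\pmod{p^{\gamma+2}}$, then $g_\gamma(y)=g_\gamma(x)-b$.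
\item[(3)] If $B(x,\gamma)$ is not bad, then $g_\gamma(x)$ is a subgroup of\/ $\mathbb Z/p^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) is immediate from the definition. For (2), $a\in g_\gamma(y)$ means that some $k\in K$ satisfies $k\equiv y+p^\gamma a\equiv x+p^\gamma(a+b)\pmod{p^{\gamma+2}}$, that is, $a+b\in g_\gamma(x)$. For (3), put $A=g_\gamma(x)$. If $b\in A$, there is $y\in K$ with $y\equiv x+p^\gamma b\pmod{p^{\gamma+2}}$. Then $y\in B(x,\gamma)$, so $A=g_\gamma(y)=A-b$ by (2). Since $0\in A$ and $A-b=A$ for all $b\in A$, the set $A$ is nonempty and closed under subtraction.
\end{proof}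

The next lemma uses all the topological assumptions on $K$, and it is where the cyclicity of $\mathbb Z/p^2$ enters. The idea is that two-digit shapes on consecutive levels overlap: if there are no bad balls, fullness on one level forces fullness on the next.

\begin{lemma}\label{lem:bad}
Every ball $\beta$ of level $\ge0$ meeting $K$ contains a bad ball.
\end{lemma}

\begin{proof}
Suppose $\beta$ contains no bad ball. Then by Lemma~\ref{lem:shapes}(3) all shapes $g_\delta(z)$ with $z\in K$, $\delta\ge0$ and $B(z,\delta)\subseteq\beta$ are subgroups of $\mathbb Z/p^2$. A subgroup containing an element not divisible by $p$ is all of $\mathbb Z/p^2$.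

Since $K$ has no isolated points, we can pick distinct $x,y\in K\cap\beta$. Put $\gamma=v(x-y)$, so that $B(x,\gamma)\subseteq\beta$. Then $g_\gamma(x)$ contains the residue of $(y-x)/p^\gamma$, which is not divisible by $p$, so $g_\gamma(x)=\mathbb Z/p^2$. In particular $K$ meets every ball of level $\gamma+1$ inside $B(x,\gamma)$.

Suppose that $m\ge1$ and that $K$ meets every ball of level $\gamma+m$ inside $B(x,\gamma)$. Any ball of level $\gamma+m-1$ inside $B(x,\gamma)$ meets $K$, so it has the form $B(z,\gamma+m-1)$ with $z\in K$. Its subball $B(z+p^{\gamma+m-1},\gamma+m)$ meets $K$, so $g_{\gamma+m-1}(z)$ contains an element congruent to $1$ modulo $p$. Hence $g_{\gamma+m-1}(z)=\mathbb Z/p^2$, which says that all subballs of $B(z,\gamma+m-1)$ of level $\gamma+m+1$ meet $K$. So $K$ meets every ball of level $\gamma+m+1$ inside $B(x,\gamma)$.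

By induction $K$ is dense in $B(x,\gamma)$. As $K$ is closed, it contains $B(x,\gamma)$, contradicting that $K$ has empty interior.
\end{proof}

\subsection{Special levels}

At a bad ball there are at least two kinds of points, and choosing between them should play the role of choosing between a zero and a nonzero digit. There is one obstacle. The shape at level $\gamma$ looks at the digits at $\gamma$ and $\gamma+1$, so choosing it fixes $x$ modulo $p^{\gamma+2}$, and we lose control over what happens at level $\gamma+1$. We therefore use levels of one parity only.

\begin{lemma}\label{lem:parity}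
There are $\varepsilon\in\{0,1\}$ and a ball $B_0$ of level $\gamma_0\ge0$, $\gamma_0\equiv\varepsilon\pmod2$, meeting $K$, such that every ball $\beta\subseteq B_0$ meeting $K$ contains a bad ball of level $\equiv\varepsilon\pmod2$.
\end{lemma}

\begin{proof}
If $\varepsilon=0$ and $B_0=\mathbb Z_p$ do not work, then some ball $\beta_0\subseteq\mathbb Z_p$ meeting $K$ contains no bad ball of even level. By Lemma~\ref{lem:bad}, every ball inside $\beta_0$ meeting $K$ contains a bad ball, necessarily of odd level. So $\varepsilon=1$ works with any ball $B_0\subseteq\beta_0$ of odd level meeting $K$.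
\end{proof}

Fix $\varepsilon$, $B_0$, $\gamma_0$ as in the lemma, and call a bad ball of level $\equiv\varepsilon\pmod2$ an \emph{$\varepsilon$-bad} ball. Fix a linear order $\prec$ on the subsets of $\mathbb Z/p^2$. At an $\varepsilon$-bad ball $\beta$ of level $\gamma$, a point $x\in K\cap\beta$ has \emph{class} $0$ if $g_\gamma(x)$ is the $\prec$-least element of $\{g_\gamma(y):y\in K\cap\beta\}$, and \emph{class} $1$ otherwise. Both classes are nonempty because $\beta$ is bad, and the class of $x$ depends only on $x$ modulo $p^{\gamma+2}$.

For $x\in K\cap B_0$, a level $\gamma\ge\gamma_0$ is \emph{special for $x$} if $B(x,\gamma)$ is $\varepsilon$-bad and $x$ has class $1$ at it. This is a definable relation between $x$ and $\gamma$. In Example~\ref{ex:perfect}, with $\varepsilon=0$, $B_0=\mathbb Z_p$ and $S$ made $\prec$-least, the special levels of $x$ are the positions of its nonzero digits.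

\begin{lemma}\label{lem:one}
Let $\beta\subseteq B_0$ be a ball of level $\gamma\equiv\varepsilon\pmod2$ meeting $K$, and let $M\in\mathbb N$. There is a ball $\beta'\subseteq\beta$ of level $\gamma'\equiv\varepsilon\pmod2$, $\gamma'>\gamma$, meeting $K$, such that every $x\in K\cap\beta'$ has exactly one special level in $[\gamma,\gamma')$, and this level is at least $M$.
\end{lemma}

\begin{proof}
\emph{Basic step.} Let $\iota\in\{0,1\}$. Choose an $\varepsilon$-bad ball $\beta_1\subseteq\beta$ of minimal level $\gamma_1\ge\gamma$ and a point $z\in K\cap\beta_1$ of class $\iota$ at $\beta_1$; put $\beta^*=B(z,\gamma_1+2)$. Let $x\in K\cap\beta^*$. For $\gamma\le\delta<\gamma_1$ the ball $B(x,\delta)\subseteq\beta$ is not $\varepsilon$-bad, by minimality of $\gamma_1$, so $\delta$ is not special for $x$. The level $\gamma_1+1$ has the wrong parity. At level $\gamma_1$ we have $B(x,\gamma_1)=\beta_1$, and $x$ has the same class as $z$. So $x$ has exactly $\iota$ special levels in $[\gamma,\gamma_1+2)$, and $\gamma_1+2\equiv\varepsilon\pmod2$.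

Apply the basic step with $\iota=0$ repeatedly, each time to the ball just obtained, until the level of the ball is at least $M$, and then once with $\iota=1$. The one special level that this produces belongs to the last step, so it is at least $M$.
\end{proof}

\subsection{The pattern}

Different parts of $K$ may have their bad balls at different levels, so unlike in Example~\ref{ex:perfect} we cannot prescribe the $i$-th special level exactly. We prescribe an interval for it. Let $\varphi_i(x;y,y')$ say:
\begin{quote}
$x\in K\cap B_0$, and the $i$-th special level of $x$ exists and lies in $[v(y),v(y'))$.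
\end{quote}
This is first-order: some special level in the interval has exactly $i-1$ special levels below it. If $c_1\le c_2\le\cdots$ are integers, the formulas $\varphi_i(x;p^{c_j},p^{c_{j+1}})$, $j\ge1$, are pairwise inconsistent because the intervals are disjoint.

Let $n$ and $J$ be given. We construct balls $\beta_\sigma\subseteq B_0$ for $\sigma\in\{1,\dots,J\}^i$, $0\le i\le n$, and integers $c_{i,1}\le\dots\le c_{i,J+1}$ for $1\le i\le n$. The balls have levels $\equiv\varepsilon\pmod2$, meet $K$, and satisfy $\beta_{\sigma j}\subseteq\beta_\sigma$. Moreover, every point of $K\cap\beta_\sigma$ with $\sigma\in\{1,\dots,J\}^i$ has exactly $i$ special levels in $[\gamma_0,\operatorname{lev}\beta_\sigma)$, where $\operatorname{lev}$ denotes the level.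

Start with $\beta_\emptyset=B_0$. Suppose the balls $\beta_\sigma$ with $\sigma\in\{1,\dots,J\}^{i-1}$ have been constructed, and put $c_{i,1}=0$. For $j=1,\dots,J$ in turn, apply Lemma~\ref{lem:one} to each $\beta_\sigma$ with $M=c_{i,j}$. This gives $\beta_{\sigma j}\subseteq\beta_\sigma$ whose points in $K$ have exactly one special level in $[\operatorname{lev}\beta_\sigma,\operatorname{lev}\beta_{\sigma j})$, and this level is at least $c_{i,j}$. Put $c_{i,j+1}=\max_\sigma\operatorname{lev}\beta_{\sigma j}$; then $c_{i,j+1}>c_{i,j}$. A point of $K\cap\beta_{\sigma j}$ has $i-1$ special levels below $\operatorname{lev}\beta_\sigma$ and exactly one in $[\operatorname{lev}\beta_\sigma,\operatorname{lev}\beta_{\sigma j})$, so its $i$-th special level lies in $[c_{i,j},c_{i,j+1})$.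

Put $b_{i,j}=(p^{c_{i,j}},p^{c_{i,j+1}})$. For $\eta:\{1,\dots,n\}\to\{1,\dots,J\}$, take any $x\in K\cap\beta_{(\eta(1),\dots,\eta(n))}$. As $x$ lies in $\beta_{(\eta(1),\dots,\eta(i))}$ for every $i\le n$, it satisfies $\varphi_i(x;b_{i,\eta(i)})$ for every $i\le n$. So $(*)$ holds, and Lemma~\ref{lem:pattern} completes the proof of Theorem~\ref{thm:A}. \qed

\section{Why the field must be $\mathbb Q_p$}\label{sec:sharp}

\begin{proposition}\label{prop:L}
Let $L$ be a proper finite extension of\/ $\mathbb Q_p$. The structure $(L,+,\times,\mathbb Q_p)$ is strongly dependent, and $\mathbb Q_p$ is an infinite closed subset of $L$ with empty interior.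
\end{proposition}

\begin{proof}
Let $m=[L:\mathbb Q_p]$ and choose a basis of $L$ over $\mathbb Q_p$ that contains $1$. In coordinates, $L$ becomes $\mathbb Q_p^m$, its operations become polynomial maps, and $\mathbb Q_p\subseteq L$ becomes a coordinate axis. So $(L,+,\times,\mathbb Q_p)$ is definable in the field $\mathbb Q_p$, and an ict-pattern of depth $\omega$ in it, in variables from $L$, gives one for the field $\mathbb Q_p$ in finitely many variables. But the field $\mathbb Q_p$ is dp-minimal~\cite{DGL}, and by subadditivity of dp-rank~\cite{KOU} $r$-tuples have dp-rank at most $r$. So there is no such pattern. Finally, $\mathbb Q_p$ is complete, hence closed in $L$, and a proper $\mathbb Q_p$-subspace of $L$ has empty interior.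
\end{proof}

It is instructive to take $L=\mathbb Q_p(\pi)$ with $\pi^2=p$, with ring of integers $\mathcal O_L$, and to compare $\mathbb Z_p\subseteq\mathcal O_L$ with the set $K$ of Example~\ref{ex:perfect}. Shapes are now subsets of $\mathcal O_L/\pi^2\mathcal O_L$. Since $\sum a_ip^i=\sum a_i\pi^{2i}$, both sets consist of the expansions whose digits vanish in odd positions, and as trees of balls they look the same. The difference is in the addition. At an even level the two-digit shape of $\mathbb Z_p$ is the image of $\mathbb Z_p$ in $\mathcal O_L/\pi^2\mathcal O_L$, which is a \emph{subgroup} of order $p$, because $p=\pi^2$ vanishes there; at an odd level it is the subgroup $\pi\mathcal O_L/\pi^2\mathcal O_L$. In both cases the shape is the same at all points of $\mathbb Z_p$, so there are no bad balls. The group $\mathcal O_L/\pi^2\mathcal O_L$ is not cyclic, and a subgroup may contain units without being everything; Lemma~\ref{lem:bad} breaks down exactly here.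

\section{Projections of closed definable sets}\label{sec:sigma}

We turn to Theorem~\ref{thm:B}. For (T)$\Rightarrow$(N), note that a closed definable set is $\mathcal Q^\circ$-definable. If $A\subseteq \mathbb Q_p$ has empty interior and is the union of an open set and a finite set, the open set is empty and $A$ is finite. \emph{From now on we assume} (N).

A set definable in $\mathcal Q^\circ$ arises from closed definable sets by Boolean operations and projections, possibly many alternations of them. We shall show that a single projection suffices: the class of projections of closed definable sets is already closed under complements.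

\begin{definition}
A set $A\subseteq\mathbb Q_p^n$ is a \emph{$\Sigma$-set} if $A=\pi(C)$ for some closed definable $C\subseteq\mathbb Q_p^{n+m}$, where $\pi$ is the projection to the first $n$ coordinates. Then, for $\gamma\in\mathbb N$,
\[
A_\gamma=\pi\bigl(C\cap(p^{-\gamma}\mathbb Z_p)^{n+m}\bigr)
\]
is a uniformly definable increasing family of compact sets with union $A$. (The family depends on the choice of $C$, which we fix for each $A$.)
\end{definition}

The sets $A_\gamma$ give access to Baire's theorem: \emph{if a set with interior in $\mathbb Q_p^n$ is a countable union of closed sets, then one of these has interior}. Applied in a ball, the theorem also says that countably many dense open subsets of a nonempty open set have a common point.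

\begin{lemma}\label{lem:sigma}
\begin{itemize}
\item[(a)] Closed definable sets and open definable sets are $\Sigma$-sets. $\Sigma$-sets are closed under finite unions and intersections, products, permutations of coordinates, projections and fibers. If $A$ is a $\Sigma$-set, then $A\setminus\operatorname{int}A$ is a $\Sigma$-set with empty interior.
\item[(b)] If $(E_\gamma)_{\gamma\in\mathbb N}$ is a uniformly definable family of closed subsets of\/ $\mathbb Q_p^n$, then $\bigcup_\gamma E_\gamma$ is a $\Sigma$-set.
\item[(c)] If $A\subseteq\mathbb Q_p^{m+1}$ is a $\Sigma$-set, then $I(A)=\{x\in\mathbb Q_p^m:A_x\text{ has interior}\}$ is a $\Sigma$-set, where $A_x=\{y:(x,y)\in A\}$. If $I(A)$ has interior, then so does $A$.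
\end{itemize}
\end{lemma}

\begin{proof}
(a) Closed definable sets are trivially $\Sigma$-sets. Let $A=\pi(C)$ and $A^*=\pi(C^*)$ with $C\subseteq\mathbb Q_p^{n+m}$ and $C^*\subseteq\mathbb Q_p^{n+m^*}$. Then $A\cap A^*$ is the projection of the closed set $\{(x,y,y^*):(x,y)\in C,\ (x,y^*)\in C^*\}$. For $A\cup A^*$ multiply by $\{0\}$'s to make $m=m^*$ and take $C\cup C^*$. A product of $\Sigma$-sets is the projection of a product of closed sets, with the coordinates permuted. Closure under coordinate permutations and projections is clear, and the fiber of $A$ over a point is the projection of the corresponding fiber of $C$.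

If $U\subseteq\mathbb Q_p^n$ is open and definable and $F=\mathbb Q_p^n\setminus U$, then the set $\{(x,s)\in\mathbb Q_p^{n+1}:|x-z||s|\ge1\text{ for all }z\in F\}$ is closed. A point $x\in F$ is not in its projection (take $z=x$). A point $x\in U$ is: if $F\ne\emptyset$, the distance from $x$ to $F$ is positive, and $|s|$ can be taken large. So $U$ is a $\Sigma$-set. Finally, $A\setminus\operatorname{int}A$ is the intersection of $A$ with the closed definable set $\mathbb Q_p^n\setminus\operatorname{int}A$, and any open subset of it lies in $\operatorname{int}A$, so is empty.

(b) The union is the projection of $\{(x,t):|t|\ge1,\ x\in E_{-v(t)}\}$. This set is closed: the sets $\{t:|t|<1\}$ and $\{t:|t|=p^\gamma\}$, $\gamma\in\mathbb N$, form a partition of $\mathbb Q_p$ into open sets, and above them our set is empty and $E_\gamma\times\{t:|t|=p^\gamma\}$, respectively.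

(c) By Baire, $A_x=\bigcup_\gamma(A_\gamma)_x$ has interior if and only if some $(A_\gamma)_x$ contains a ball. As the $A_\gamma$ increase, this ball may be taken of level $\gamma$ after enlarging $\gamma$ and shrinking the ball. So $I(A)$ is the projection of $\bigcup_\gamma E_\gamma$, where $E_\gamma=\{(x,y):\{x\}\times B(y,\gamma)\subseteq A_\gamma\}$. Each $E_\gamma$ is closed, since its complement is the union over $w\in p^\gamma\mathbb Z_p$ of the open sets $\{(x,y):(x,y+w)\notin A_\gamma\}$. By (b) and (a), $I(A)$ is a $\Sigma$-set. It is also the union of the countably many sets $\{x:\{x\}\times B\subseteq A_\gamma\}$, where $B$ is a ball and $\gamma\in\mathbb N$, and these are closed as intersections of the closed sets $\{x:(x,y)\in A_\gamma\}$, $y\in B$. If $I(A)$ has interior, one of them contains a nonempty open set $W$ by Baire, and then $W\times B\subseteq A$.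
\end{proof}

\section{$\Sigma$-sets with empty interior}

Hypothesis (N) concerns closed sets. If $A\subseteq\mathbb Q_p$ is a $\Sigma$-set with empty interior, then (N) applies to the compact sets $A_\gamma$ and says that they are finite. The danger is that their union $A$ might be infinite and dense, like $\mathbb N\subseteq\mathbb Z_p$ with $A_\gamma=\{0,\dots,p^\gamma-1\}$. In that example we can produce a forbidden closed set. Remove from $\mathbb Z_p$ all balls $B(a,2\gamma+2)$ with $\gamma\in\mathbb N$ and $a\in A_\gamma$. What remains is closed and, since a dense set has been removed, has empty interior. But the removed balls have total measure at most $\sum_\gamma p^\gamma p^{-2\gamma-2}\le\frac12$, so the remaining set is infinite. In general, the number of points of $A_\gamma$ is controlled by how close together they are, and that quantity is definable.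

\begin{lemma}\label{lem:dim1}
A $\Sigma$-set $A\subseteq\mathbb Q_p$ with empty interior is finite. Hence every $\Sigma$-set $A\subseteq\mathbb Q_p$ is the union of the open set $\operatorname{int}A$ and a finite set.
\end{lemma}

\begin{proof}
The second statement follows from the first applied to $A\setminus\operatorname{int}A$. For the first, suppose $A$ is infinite with empty interior. By (N) the infinite closed set $\overline A$ contains a ball. Intersecting $A$ with this ball and applying an affine map, we may assume that $A$ is a dense subset of $\mathbb Z_p$. Write $A=\bigcup_{\gamma\in\mathbb N}A_\gamma$ as above. Each $A_\gamma$ is compact with empty interior, hence finite by (N). Let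
\[
\delta_\gamma=\max\{v(a-b):a,b\in A_\gamma,\ a\ne b\},
\]
or $\delta_\gamma=0$ if $|A_\gamma|\le1$. Then $\delta_\gamma\ge0$, and the elements of $A_\gamma$ are distinct modulo $p^{\delta_\gamma+1}$, so $|A_\gamma|\le p^{\delta_\gamma+1}$. The map $\gamma\mapsto\delta_\gamma$ is definable, so the set
\[
K=\mathbb Z_p\setminus\bigcup_{\gamma\in\mathbb N}\ \bigcup_{a\in A_\gamma}B(a,\delta_\gamma+\gamma+3)
\]
is definable. It is closed, and it has empty interior because it is disjoint from the dense set $A$. With respect to the Haar measure of total mass $1$ on $\mathbb Z_p$, the removed set has measure at most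
\[
\sum_{\gamma\ge0}p^{\delta_\gamma+1}\,p^{-\delta_\gamma-\gamma-3}=\sum_{\gamma\ge0}p^{-\gamma-2}=\frac1{p(p-1)}\le\frac12 .
\]
So $K$ has positive measure and is infinite, contradicting (N).
\end{proof}

\begin{lemma}\label{lem:nd}
A $\Sigma$-set $A\subseteq\mathbb Q_p^n$ with empty interior is nowhere dense. Hence for every $\Sigma$-set $A\subseteq\mathbb Q_p^n$ the sets $A\setminus\operatorname{int}A$ and $\overline A\setminus\operatorname{int}A$ are nowhere dense, and if $A$ is dense in an open set $O$, then $O\cap\operatorname{int}A$ is dense in $O$.
\end{lemma}

\begin{proof}
\emph{The consequences}, for a given $n$, follow from the first statement for the same $n$. The set $A\setminus\operatorname{int}A$ is a $\Sigma$-set with empty interior, hence nowhere dense. Moreover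
\[
\overline A\setminus\operatorname{int}A\subseteq\bigl(\overline{\operatorname{int}A}\setminus\operatorname{int}A\bigr)\cup\overline{A\setminus\operatorname{int}A},
\]
and the boundary of an open set is nowhere dense. If $A$ is dense in $O$, then every nonempty open $O'\subseteq O$ lies in $\overline A$ and is not contained in the nowhere dense set $\overline A\setminus\operatorname{int}A$, so it meets $\operatorname{int}A$.

\emph{The first statement} is proved by induction on $n$. For $n=0$ it is trivial, and for $n=1$ it is Lemma~\ref{lem:dim1}. Let $n\ge2$ and suppose that $A$ has empty interior but is dense in a product of balls $U\times V\subseteq\mathbb Q_p^{n-1}\times\mathbb Q_p$. By Lemma~\ref{lem:sigma}(c), $I(A)\subseteq\mathbb Q_p^{n-1}$ is a $\Sigma$-set with empty interior, hence nowhere dense by induction. Shrinking $U$, we may assume $U\cap I(A)=\emptyset$. Then by Lemma~\ref{lem:dim1} the fiber $A_x$ is finite for every $x\in U$.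

Next we bound the size of the fibers. For $k\ge0$ let $W_k=\{x\in U:|A_x\cap V|\ge k\}$. It is the projection of the set of all $(x,y_1,\dots,y_k)$ with $x\in U$, $y_i\in V$, $(x,y_i)\in A$ and $y_i\ne y_l$ for $i\ne l$, so it is a $\Sigma$-set. If every $W_k$ were dense in $U$, then by induction every $\operatorname{int}W_k$ would be dense in $U$, and by Baire some $x\in U$ would lie in all of them, making $A_x$ infinite. So some $W_k$ is not dense in $U$. Shrinking $U$, we get $W_k=\emptyset$ for some $k$, and $k\ge1$ since $W_0=U$.

Choose disjoint balls $V_1,\dots,V_k\subseteq V$. The projections of $A\cap(U\times V_i)$ to $U$ are $\Sigma$-sets, and they are dense in $U$ since $A$ is dense in $U\times V_i$. By induction their interiors are dense in $U$, so some $x\in U$ lies in all of them. For this $x$ we have $|A_x\cap V|\ge k$, contradicting $W_k=\emptyset$.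
\end{proof}

\section{Finite fibers, dimension, and complements}

To control the difference between a $\Sigma$-set and its closure we need to see a closed definable set with finite fibers, over a small ball, as a union of graphs of continuous functions.

\begin{lemma}\label{lem:graphs}
Let $C\subseteq\mathbb Q_p^d\times\mathbb Q_p^e$ be closed and definable, and let $U\subseteq\mathbb Q_p^d$ be nonempty, open and definable, with $C_u$ finite for all $u\in U$. There are a ball $U'\subseteq U$, disjoint balls $\beta_1,\dots,\beta_k\subseteq\mathbb Q_p^e$ $(k\ge0)$ and continuous functions $f_i:U'\to\beta_i$ such that $C\cap(U'\times\mathbb Q_p^e)=\bigcup_i\operatorname{graph}(f_i)$.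
\end{lemma}

\begin{proof}
\emph{Constant fiber size.} The sets $W_j=\{u\in U:|C_u|\ge j\}$ are $\Sigma$-sets. As in the proof of Lemma~\ref{lem:nd}, not all of them are dense in $U$: otherwise all $\operatorname{int}W_j$ would be dense in $U$ by Lemma~\ref{lem:nd}, and by Baire some $C_u$ would be infinite. Let $j$ be minimal such that $W_j\cap U_1=\emptyset$ for some ball $U_1\subseteq U$. Then $j\ge1$, since $W_0=U$. Put $k=j-1$. By minimality $W_k$ meets every ball in $U$, so by Lemma~\ref{lem:nd} there is a ball $U_2\subseteq U_1\cap W_k$. Thus $|C_u|=k$ for all $u\in U_2$. If $k=0$, we take $U'=U_2$ and are done.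

\emph{Uniform bounds.} For $\gamma\in\mathbb N$ let $T_\gamma$ be the set of $u\in U_2$ for which there are $y_1,\dots,y_k\in C_u$ with $|y_i|\le p^\gamma$ for all $i$, and $|y_i-y_l|\ge p^{-\gamma}$ for $i\ne l$. Each $T_\gamma$ is a projection of a compact set, hence compact, and $\bigcup_\gamma T_\gamma=U_2$. By Baire some $T_\gamma$ contains a ball $U_3$. For $u\in U_3$ the points $y_1,\dots,y_k$ are all the points of $C_u$.

\emph{Separation.} Partition $(p^{-\gamma}\mathbb Z_p)^e$ into the finitely many cosets $\beta$ of $(p^{\gamma+1}\mathbb Z_p)^e$. For $u\in U_3$ all $k$ points of $C_u$ lie in $(p^{-\gamma}\mathbb Z_p)^e$, with at most one in each $\beta$. The sets $U_\beta=\{u\in U_3:C_u\cap\beta\ne\emptyset\}$ are projections of compact sets, hence compact, and every $u\in U_3$ lies in exactly $k$ of them. Fix $u_0\in U_3$, and let $U_{\beta_1},\dots,U_{\beta_k}$ be those containing $u_0$. Since the other $U_\beta$ are closed and finite in number, there is a ball $U'\ni u_0$ in $U_3$ disjoint from all of them. Each $u\in U'$ lies in exactly $k$ of the sets $U_\beta$, hence in all of $U_{\beta_1},\dots,U_{\beta_k}$. So $C\cap(U'\times\mathbb Q_p^e)$ is the union of the sets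 $C\cap(U'\times\beta_i)$, and each of these is compact and the graph of a function $f_i:U'\to\beta_i$. A function into a compact space with closed graph is continuous.
\end{proof}

\begin{lemma}\label{lem:dimclosure}
If $A$ is a $\Sigma$-set, then $\dim\overline A=\dim A$.
\end{lemma}

\begin{proof}
Let $\pi$ be a coordinate projection. If $\pi(\overline A)\subseteq\overline{\pi(A)}$ has interior, then the $\Sigma$-set $\pi(A)$ is not nowhere dense, so it has interior by Lemma~\ref{lem:nd}. Hence $\dim\overline A\le\dim A$; the other inequality is clear.
\end{proof}

The next lemma says that a $\Sigma$-set of dimension $d$ is relatively closed over some small ball of $\mathbb Q_p^d$. The dimension makes the fibers of the closure finite, so that the closure is a union of graphs; then each graph is compared with $A$.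

\begin{lemma}\label{lem:frontier}
Let $A\subseteq\mathbb Q_p^n$ be a $\Sigma$-set with $\dim A=d\ge0$, and let $\pi:\mathbb Q_p^n\to\mathbb Q_p^d$ be a coordinate projection. Every nonempty open definable $U\subseteq\mathbb Q_p^d$ contains a ball $U'$ with $\overline A\cap\pi^{-1}(U')=A\cap\pi^{-1}(U')$ (possibly both empty).
\end{lemma}

\begin{proof}
Permuting coordinates, let $\pi$ be the projection to the first $d$ coordinates, and put $C=\overline A$; by Lemma~\ref{lem:dimclosure}, $\dim C=d$.

\emph{Finite fibers.} For $d<i\le n$ let $S_i\subseteq\mathbb Q_p^{d+1}$ be the projection of $C$ to the coordinates $1,\dots,d,i$. It is a $\Sigma$-set, and it has empty interior because $\dim C=d$. By Lemma~\ref{lem:sigma}(c) and Lemma~\ref{lem:nd}, the set $I(S_i)$ is nowhere dense. Shrinking $U$, assume that $U\cap I(S_i)=\emptyset$ for all $i$. For $u\in U$ the projections of $C_u$ to single coordinates are the fibers $(S_i)_u$, which are $\Sigma$-sets without interior and hence finite by Lemma~\ref{lem:dim1}. So $C_u$ is finite.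

\emph{Comparison on graphs.} By Lemma~\ref{lem:graphs}, after shrinking $U$ to a ball we have $C\cap\pi^{-1}(U)=\bigcup_{i\le k}\operatorname{graph}(f_i)$ with $f_i:U\to\beta_i$ continuous and $\beta_1,\dots,\beta_k$ disjoint balls. Let $A_i=\{u\in U:(u,f_i(u))\in A\}$. Since $A\cap(U\times\beta_i)\subseteq\operatorname{graph}(f_i)$, we have $A_i=\pi(A\cap(U\times\beta_i))$, which is a $\Sigma$-set. By Lemma~\ref{lem:nd} the sets $\overline{A_i}\setminus\operatorname{int}A_i$ are nowhere dense, so some $u\in U$ lies outside all of them. For each $i$, this $u$ lies in the open set $\operatorname{int}A_i$ or in the open complement of $\overline{A_i}$. So there is a ball $U'\subseteq U$ around $u$ such that, for each $i$, $U'\subseteq A_i$ or $U'\cap A_i=\emptyset$. In the second case the open set $U'\times\beta_i$ is disjoint from $A$ but contains the nonempty set $\operatorname{graph}(f_i|_{U'})\subseteq\overline A$, which is impossible. Hence $U'\subseteq A_i$ for all $i$, and $A$ contains $C\cap\pi^{-1}(U')$.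
\end{proof}

Now we can peel off from a $\Sigma$-set the part where it fails to be locally closed. That part has smaller dimension, so after finitely many steps nothing is left.

\begin{proposition}\label{prop:constructible}
Every $\Sigma$-set is a finite Boolean combination of closed definable sets.
\end{proposition}

\begin{proof}
For a $\Sigma$-set $A\subseteq\mathbb Q_p^n$ put $A'=A\cap\overline{\overline A\setminus A}$. This is the intersection of a $\Sigma$-set with a closed definable set, hence a $\Sigma$-set.

We claim that $\dim A'<\dim A$ if $A\ne\emptyset$. Otherwise, as $A'\subseteq A$, we have $\dim A'=\dim A=d\ge0$, so $\pi(A')$ contains a ball $U$ for some coordinate projection $\pi:\mathbb Q_p^n\to\mathbb Q_p^d$. Take $U'\subseteq U$ from Lemma~\ref{lem:frontier}. Then $\overline A\setminus A$ is disjoint from the open set $\pi^{-1}(U')$. Hence so are its closure and $A'$, contradicting $U'\subseteq\pi(A')$.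

Put $A^{(0)}=A$ and $A^{(i+1)}=(A^{(i)})'$. By the claim $A^{(n+1)}=\emptyset$, so $A$ is the disjoint union of the sets $A^{(i)}\setminus A^{(i+1)}$, $0\le i\le n$. Finally, for every $\Sigma$-set $B$,
\[
B\setminus B'=B\setminus\overline{\overline B\setminus B}=\overline B\setminus\overline{\overline B\setminus B},
\]
because a point of $\overline B$ outside $\overline{\overline B\setminus B}$ lies in $B$. This is a difference of closed definable sets.
\end{proof}

\section{The open core}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We have seen that (T) implies (N), and we continue to assume (N).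

\emph{The definable sets of $\mathcal Q^\circ$.} By Proposition~\ref{prop:constructible} the complement of a $\Sigma$-set is a finite Boolean combination of closed definable sets, hence a $\Sigma$-set by Lemma~\ref{lem:sigma}(a). So $\Sigma$-sets are closed under Boolean operations, products, coordinate permutations, projections and fibers, and they include all closed definable sets, in particular points and diagonals. The closed definable sets are exactly the primitive relations of $\mathcal Q^\circ$. Hence every $\mathcal Q^\circ$-definable set is a $\Sigma$-set. Conversely, a $\Sigma$-set is a projection of a primitive relation of $\mathcal Q^\circ$, so it is $\mathcal Q^\circ$-definable. Thus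
\[
\text{$\mathcal Q^\circ$-definable}\iff\text{$\Sigma$-set}\iff\text{finite Boolean combination of closed definable sets},
\]
which includes (i). Lemma~\ref{lem:dim1} now gives (T).

\emph{(ii).} Let $A\ne\emptyset$ be $\mathcal Q^\circ$-definable and $d=\dim A$. By Lemma~\ref{lem:dimclosure}, $\dim(\overline A\setminus A)\le\dim\overline A=d$. If equality held, $\pi(\overline A\setminus A)$ would contain a ball $U$ for some coordinate projection $\pi$ to $\mathbb Q_p^d$. By Lemma~\ref{lem:frontier} there would be a ball $U'\subseteq U$ over which $\overline A\setminus A$ has no points, a contradiction.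

\emph{(iii).} Since a finite union of nowhere dense sets is nowhere dense, we may treat the coordinates of $f$ separately and assume $m=1$. The graphs of $+$ and $\times$ and the relation $|x|\le|y|$ are closed and definable, so the set $E\subseteq O$ of discontinuities of $f$ is $\mathcal Q^\circ$-definable, hence a $\Sigma$-set. Suppose $E$ is not nowhere dense. By Lemma~\ref{lem:nd} it contains a ball $V$.

Let $G$ be the graph of $f|_V$. It is a $\Sigma$-set, and it has empty interior because its fibers over $V$ are single points. By Lemma~\ref{lem:nd}, $\overline G$ has empty interior. By Lemma~\ref{lem:sigma}(c) the $\Sigma$-set $I(\overline G)$ has empty interior, so by Lemma~\ref{lem:nd} it is nowhere dense. Replace $V$ by a smaller ball disjoint from $I(\overline G)$, and $G$ by its part over the new $V$. As the new $V$ is open and closed, this replaces $\overline G$ by its part over the new $V$. Now the fibers of $\overline G$ over $V$ are finite by Lemma~\ref{lem:dim1}. By Lemma~\ref{lem:graphs}, after shrinking $V$ again in the same way, $\overline G\cap(V\times\mathbb Q_p)$ is the union of the graphs of continuous functions $f_i:V\to\beta_i$, $i\le k$, with disjoint balls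 $\beta_i$. The sets
\[
\{u\in V:f(u)=f_i(u)\}=\pi\bigl(G\cap(V\times\beta_i)\bigr),
\]
with $\pi$ the projection to $\mathbb Q_p^n$, are $\Sigma$-sets, and they cover $V$. They cannot all be nowhere dense, so by Lemma~\ref{lem:nd} one of them has interior. There $f$ agrees with the continuous function $f_i$ on a nonempty open set, contradicting $V\subseteq E$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DGL} Dolich, Goodrick and Lippel, Notre Dame J. Formal Logic 52 (2011).
\bibitem{KOU} Kaplan, Onshuus and Usvyatsov, Trans. AMS 365 (2013).
\bibitem{W} Erik Walsberg, \emph{Externally definable quotients and NIP expansions of the real ordered additive group}, arXiv:1910.10572 (2019).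
\end{thebibliography}

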